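\title{Relative commutativity degrees along a longest chain of subgroups}

\begin{abstract}
For a subgroup $H$ of a finite group $G$, the relative commutativity degree $d(H,G)$ is the probability that a random element of $H$ commutes with a random element of $G$. We prove the conjecture that $d(H,G)$ takes at least $\ell(G/Z(G))+1$ values as $H$ runs over the subgroups of $G$, where $\ell(X)$ is the maximum length of a chain of subgroups of $X$. More precisely, there is a chain of subgroups from $Z(G)$ to $G$, of the largest possible length, along which the degree decreases strictly. The proof is elementary for solvable groups; in general it uses a theorem of Feit and Seitz on class-preserving automorphisms of simple groups, which depends on the classification of finite simple groups. We also show that not every longest chain has this property, that the bound is attained for every length that occurs, and that it is not attained by a nilpotent group with two non-abelian Sylow subgroups.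
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite. For a group $G$ and a subgroup $H\le G$, the \emph{relative commutativity degree}
\[
d(H,G)=\frac{\#\{(h,g)\in H\times G : hg=gh\}}{|H|\,|G|}
\]
is the probability that a random element of $H$ commutes with a random element of $G$. For $g\in G$ let $C_H(g)$ be the subgroup of all elements of $H$ that commute with $g$, and let $h^G$ be the conjugacy class of $h$ in $G$, which has $|G:C_G(h)|$ elements. Counting the commuting pairs by their second or by their first entry gives
\begin{equation}\label{eq:two}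
d(H,G)=\frac1{|G|}\sum_{g\in G}\frac{|C_H(g)|}{|H|}=\frac1{|H|}\sum_{h\in H}\frac1{|h^G|}.
\end{equation}
By the second expression, $d(H,G)$ measures how close $H$ is to being central: it equals $1$ exactly when $H$ lies in the center $Z(G)$. If $H$ is normal, each class of $G$ contained in $H$ contributes $1$ to the last sum, so $d(H,G)$ is the number of these classes divided by $|H|$.

How many values does the degree take? Let
\[
\mathcal D(G)=\{d(H,G) : H\le G\}.
\]
In $S_3$ the classes have sizes $1,3,2$. A subgroup of order $2$ has degree $\frac12(1+\frac13)=\frac23$, the subgroup of order $3$ has degree $\frac23$ as well, and the whole group has degree $\frac36$. So $\mathcal D(S_3)=\{1,\frac23,\frac12\}$: six subgroups give only three values. The number of subgroups, even up to conjugacy, is therefore not a lower bound for $|\mathcal D(G)|$, and it is natural to compare subgroups that contain one another.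

A chain of subgroups $X_0<X_1<\dots<X_n$ of a group $X$ has \emph{length} $n$, and $\ell(X)$ denotes the maximum length of such a chain. The degree does not change when $H$ is replaced by $HZ(G)$, and it does not increase when $H$ grows (Lemma~\ref{lem:mono}). So only the subgroups between $Z(G)$ and $G$ matter, that is, the subgroups of $G/Z(G)$, and a longest chain of them gives a weakly decreasing sequence of $\ell(G/Z(G))+1$ degrees. If the sequence decreases strictly, then
\begin{equation}\label{eq:conj}
|\mathcal D(G)|\ge \ell\bigl(G/Z(G)\bigr)+1 .
\end{equation}
The groups with few degrees are known, and they agree with this guess. Below, $p$ and $q$ are distinct primes.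
\begin{itemize}
\item $|\mathcal D(G)|=1$ if and only if $G$ is abelian, and no group has $|\mathcal D(G)|=2$.
\item $|\mathcal D(G)|=3$ if and only if $G/Z(G)$ is isomorphic to $C_p\times C_p$ or to a non-abelian group $C_p\rtimes C_q$ of order $pq$.
\item $|\mathcal D(G)|=4$ if and only if either $|G/Z(G)|=p^3$ and $G$ has no abelian maximal subgroup, or $G/Z(G)\cong(C_p\times C_p)\rtimes C_q$ is a minimal Frobenius group (a Frobenius group none of whose proper subgroups is a Frobenius group) and the Sylow $p$-subgroup of $G$ is abelian.
\end{itemize}
In these cases $G/Z(G)$ is solvable and its order is a product of $0$, $2$ or $3$ primes. This number is its length (Lemma~\ref{lem:length}), so \eqref{eq:conj} holds with equality whenever $|\mathcal D(G)|\le4$. The list is not used in the proofs below.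

The conjecture, posed in \cite{Far}, is that \eqref{eq:conj} holds for every finite group $G$. We prove it in the following form.

\begin{theorem}\label{thm:main}
Let $G$ be a finite group with center $Z$, let $Z\le K\le G$, and let $n=\ell(K/Z)$. There is a chain of subgroups $Z=K_0<K_1<\dots<K_n=K$ with
\[
1=d(K_0,G)>d(K_1,G)>\dots>d(K_n,G).
\]
In particular, $|\mathcal D(G)|\ge\ell(G/Z(G))+1$ for every finite group $G$.
\end{theorem}

The last sentence is the case $K=G$. The general $K$ is what the induction needs: the chain is built from the top down, and after the first step the top term is a proper subgroup, while degrees are still taken relative to $G$.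

The difficulty is that a longest chain need not be strict, so that the chain has to be chosen. Section~\ref{sec:tools} gives two sufficient conditions for a strict drop $d(H,G)>d(K,G)$. Section~\ref{sec:examples} contains a longest chain that is not strict and shows the right choice at work in nilpotent groups and in $S_5$. Sections~\ref{sec:residual} and~\ref{sec:proof} prove that one of the two conditions is always available without loss of length; this is where the theorem of Feit and Seitz \cite{FS} enters, and it is not needed when $G$ is solvable. Section~\ref{sec:equality} is about equality in \eqref{eq:conj}.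

When $G$ is fixed we write $Z=Z(G)$ and $d(H)=d(H,G)$.

\section{Comparing degrees and measuring length}\label{sec:tools}

For subgroups $A$ and $B$ of a group, the set $AB=\{ab: a\in A,\ b\in B\}$ has $|A||B|/|A\cap B|$ elements. Applied to $H$ and a centralizer, this formula compares the first expression in \eqref{eq:two} for two subgroups term by term.

\begin{lemma}\label{lem:mono}
If $H\le K\le G$, then $d(K)\le d(H)$, with equality if and only if $K=H\,C_K(g)$ for all $g\in G$. In particular, $d(HZ)=d(H)$ for every $H\le G$.
\end{lemma}

\begin{proof}
Let $g\in G$. Since $H\cap C_K(g)=C_H(g)$, we have $|H|\,|C_K(g)|/|C_H(g)|=|H\,C_K(g)|\le|K|$. Hence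
\[
\frac{|C_K(g)|}{|K|}\le\frac{|C_H(g)|}{|H|},
\]
with equality if and only if $H\,C_K(g)=K$. Sum over $g$ and use \eqref{eq:two}. For $K=HZ$ the condition for equality holds because $Z\le C_K(g)$.
\end{proof}

The condition for equality is strong already for the elements $g$ that lie in $H$: it says that conjugation in $K$ moves them no further than conjugation in $H$ does.

\begin{lemma}\label{lem:fusion}
Let $H\le K$ be groups with $K=H\,C_K(h)$ for all $h\in H$. Then $h^K=h^H$ for all $h\in H$, and every normal subgroup of $H$, in particular $H$ itself, is normal in $K$.
\end{lemma}

\begin{proof}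
Let $h\in H$ and $k\in K$. Write $k=h'c$ with $h'\in H$ and $c\in C_K(h)$. Then $khk^{-1}=h'hh'^{-1}\in h^H$. A normal subgroup of $H$ is a union of classes $h^H=h^K$, so it is invariant under conjugation by $K$.
\end{proof}

\begin{corollary}\label{cor:drop}
Let $H<K\le G$. Then $d(H)>d(K)$ in each of the following cases:
\begin{itemize}
\item[(i)] $C_K(g)\le H$ for some $g\in G$;
\item[(ii)] $H$ is not normal in $K$.
\end{itemize}
\end{corollary}

\begin{proof}
In case (i), $H\,C_K(g)=H\ne K$. In case (ii), Lemma~\ref{lem:fusion} gives an $h\in H$ with $H\,C_K(h)\ne K$. Now apply Lemma~\ref{lem:mono}.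
\end{proof}

An element $g$ as in (i) will be called a \emph{witness} for the step $H<K$.

A strict drop is useful only if the step from $K$ to $H$ costs exactly one unit of length, and we control this through additivity. Recall Dedekind's law: if $A\le B$ and $N$ are subgroups of a group, then $B\cap AN=A(B\cap N)$.

\begin{lemma}\label{lem:length}
Let $X$ be a group.
\begin{itemize}
\item[(a)] If $N\trianglelefteq X$, then $\ell(X)=\ell(N)+\ell(X/N)$.
\item[(b)] If $|X|$ is a product of $r$ primes, not necessarily distinct, then $\ell(X)\le r$, with equality if $X$ is solvable.
\item[(c)] If $X_0<\dots<X_m$ is a chain of length $m=\ell(X)\ge1$, then $X_m=X$ and $\ell(X_{m-1})=m-1$.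
\end{itemize}
\end{lemma}

\begin{proof}
(a) A longest chain in $N$ ends at $N$, and the preimage of a longest chain in $X/N$ begins at $N$; together they give $\ell(X)\ge\ell(N)+\ell(X/N)$. Conversely, let $X_0<\dots<X_n$ be a chain in $X$. If for some $i$ both $X_i\cap N=X_{i+1}\cap N$ and $X_iN=X_{i+1}N$, then Dedekind's law gives
\[
X_{i+1}=X_{i+1}\cap X_iN=X_i(X_{i+1}\cap N)=X_i(X_i\cap N)=X_i,
\]
which is false. So each of the $n$ steps is a proper step in one of the increasing sequences $(X_i\cap N)$ and $(X_iN/N)$, which have at most $\ell(N)$ and $\ell(X/N)$ proper steps.

(b) Each index $|X_{i+1}:X_i|$ has at least one prime factor, and the product of the indices divides $|X|$. If $X$ is solvable, its composition factors have prime order, so a composition series is a chain of length $r$.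

(c) If $X_m\ne X$, append $X$ to get a longer chain. The chain shows $\ell(X_{m-1})\ge m-1$, and a longer chain in $X_{m-1}$, followed by $X$, would have length greater than $m$.
\end{proof}

\section{Choosing the chain: examples}\label{sec:examples}

\subsection{A longest chain that is not strict}

By Lemma~\ref{lem:mono}, a step $Z\le H<K$ of prime index with $H\trianglelefteq K$ fails to be strict when every $x\in G$ is centralized by some element of $K\setminus H$. No single element can serve for all $x$, as it would be central and so lie in $H$. The Frobenius map $\phi(g)=g^p$ of $\mathbb F_{p^2}$ produces this situation: it is not a multiplication by a scalar, but at each point $g$ it agrees with one, namely with multiplication by $g^{p-1}$.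

\begin{proposition}\label{prop:nonstrict}
For every prime $p$ there is a $p$-group $G$ of nilpotency class $2$ with a chain of subgroups from $Z$ to $G$, of the maximum length $\ell(G/Z)=5$, along which $d$ is not strictly decreasing.
\end{proposition}

\begin{proof}
Let $F=\mathbb F_{p^2}$ and $V=F\times\mathbb F_p$, and define $\beta\colon V\times F\to F$ by
\[
\beta\bigl((u,c),g\bigr)=ug+cg^p .
\]
This map is $\mathbb F_p$-bilinear, because $g\mapsto g^p$ is $\mathbb F_p$-linear. Let $G=V\times F\times F$ with the product
\[
(v,g,w)(v',g',w')=\bigl(v+v',\,g+g',\,w+w'+\beta(v,g')\bigr).
\]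
It is associative, since both bracketings of a triple product add $\beta(v,g')+\beta(v,g'')+\beta(v',g'')$ to the last coordinate. The identity is $(0,0,0)$, and the inverse of $(v,g,w)$ is $(-v,-g,-w+\beta(v,g))$. So $G$ is a group of order $p^7$, and
\begin{equation}\label{eq:commute}
(v,g,w)\text{ and }(v',g',w')\text{ commute}\iff\beta(v,g')=\beta(v',g).
\end{equation}

Let $(v,g,w)$ be central, with $v=(u,c)$. Taking $v'=0$ in \eqref{eq:commute} shows that the polynomial $ut+ct^p$ vanishes at all $p^2$ points of $F$. Its degree is at most $p<p^2$, so $u=c=0$. Then $v'=(1,0)$ gives $g=0$. Conversely, $0\times0\times F$ is central by \eqref{eq:commute}. So $Z=0\times0\times F$, the quotient $G/Z$ is abelian of order $p^5$, the class of $G$ is $2$, and $\ell(G/Z)=5$.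

Let $K=V\times0\times F$ and $H=(F\times0)\times0\times F$. These are subgroups with $Z<H<K<G$, the group $K$ is abelian, and $|K:H|=p$. Let $x\in G$ have second coordinate $g$, and put $y=((-g^{p-1},1),0,0)\in K\setminus H$. Since $\beta((-g^{p-1},1),g)=-g^p+g^p=0$, the elements $x$ and $y$ commute by \eqref{eq:commute}. Thus $H\,C_K(x)$ is a subgroup of $K$ that properly contains $H$, so it equals $K$. By Lemma~\ref{lem:mono}, $d(H)=d(K)$.

Refine $Z<H<K<G$ until no subgroup can be inserted. A maximal subgroup of a $p$-group has index $p$, so the refined chain has length $5$, and it contains the two terms $H$ and $K$ of equal degree.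
\end{proof}

\subsection{Nilpotent subgroups}\label{sub:nilp}

The remedy is to choose the witness first and the subgroup afterwards. We use the standard fact that a maximal subgroup of a nilpotent group is normal and of prime index. Let $Z<K\le G$ with $K$ nilpotent. As $K$ is not central, there is a $g\in G$ with $C_K(g)<K$. Let $M$ be a maximal subgroup of $K$ containing $C_K(g)$. Then $Z\le C_K(g)\le M$, the element $g$ is a witness for $M<K$, and $\ell(M/Z)=\ell(K/Z)-1$ by Lemma~\ref{lem:length}(a). Repeating the step with $M$ in place of $K$ proves Theorem~\ref{thm:main} for nilpotent $K$.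

When $K$ is not nilpotent, a proper centralizer need not lie in a normal subgroup of prime index, and there may be no such subgroup at all. Non-normal subgroups always give a drop, but they can lose length: a dihedral subgroup of order $10$ is not normal in $A_5$ and has length $2$, whereas $\ell(A_5)=4$, as the next example shows.

\subsection{The symmetric group of degree five}\label{sub:S5}

Let $G=S_5$, so that $Z=1$, and consider
\[
1<C_2<V_4<A_4<A_5<S_5,
\]
where $C_2=\langle(12)(34)\rangle$, $V_4$ is the Klein four-group on $\{1,2,3,4\}$ and $A_4$ fixes the point $5$. As $120=2^3\cdot3\cdot5$, Lemma~\ref{lem:length}(b) shows that this chain has the maximum length $5$, and likewise $\ell(A_5)=4$. The group $S_5$ has $7$ classes, one for each partition of $5$. Those in $A_5$ are the identity, the $15$ double transpositions, the $20$ three-cycles and the $24$ five-cycles. By \eqref{eq:two},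
\begin{gather*}
d(C_2)=\tfrac12\bigl(1+\tfrac1{15}\bigr)=\tfrac8{15},\qquad
d(V_4)=\tfrac14\bigl(1+\tfrac3{15}\bigr)=\tfrac3{10},\\
d(A_4)=\tfrac1{12}\bigl(1+\tfrac3{15}+\tfrac8{20}\bigr)=\tfrac2{15},\qquad
d(A_5)=\tfrac4{60}=\tfrac8{120},\qquad d(S_5)=\tfrac7{120},
\end{gather*}
and the chain is strict. The reasons for the drops are the cases of the general proof.
\begin{itemize}
\item \emph{$1<C_2$ and $C_2<V_4$.} The upper group is nilpotent, and $(13)$ and $(12)$ are witnesses. The upper group is even abelian, so a witness has to come from outside it.
\item \emph{$V_4<A_4$.} The element $(12)(34)$ has centralizer $V_4$ in $A_4$ and is a witness. If no element of $V_4$ were a witness, then $A_4=V_4\,C_{A_4}(g)$ for all $g\in V_4$, and by Lemma~\ref{lem:fusion} the abelian group $V_4$ would be central in $A_4$.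
\item \emph{$A_4<A_5$.} There is no normal subgroup of prime index, but in a simple group every nontrivial proper subgroup is non-normal. So we are free to take one of full length, and Corollary~\ref{cor:drop}(ii) applies.
\item \emph{$A_5<S_5$.} A five-cycle has centralizer of order $120/24=5$, contained in $A_5$, and is a witness. If no element of $A_5$ were a witness, then by Lemma~\ref{lem:fusion} conjugation by a transposition would preserve every class of $A_5$. It does not: the $24$ five-cycles form two classes of size $60/5=12$ in $A_5$, which are fused in $S_5$.
\end{itemize}
The last step used a particular property of $A_5$. For an arbitrary simple group its place is taken by the theorem of Feit and Seitz.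

\section{The nilpotent residual}\label{sec:residual}

The argument of Section~\ref{sub:nilp} still works if the centralizer $C_K(g)$ has proper image in some nilpotent quotient of $K$. The largest such quotient sees the most, so we introduce it. Subgroups and direct products of nilpotent groups are nilpotent, and $K/(A\cap B)$ embeds in $K/A\times K/B$ for $A,B\trianglelefteq K$. Hence among the normal subgroups of $K$ with nilpotent quotient there is a smallest one, contained in all the others: the \emph{nilpotent residual} $N$ of $K$.

\begin{lemma}\label{lem:catch}
Let $N$ be the nilpotent residual of $K$ and let $C\le K$ with $NC\ne K$. Then $C$ is contained in a normal subgroup of prime index in $K$.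
\end{lemma}

\begin{proof}
The proper subgroup $NC/N$ of the nilpotent group $K/N$ lies in a maximal subgroup $M/N$, which is normal and of prime index. Then $M\trianglelefteq K$ has prime index and $C\le M$.
\end{proof}

It remains to understand what happens when $K=N\,C_K(g)$ for all $g$. By Lemma~\ref{lem:fusion}, conjugation by elements of $K$ then maps each element of $N$ to an $N$-conjugate. An automorphism $\sigma$ of a group $T$ is called \emph{class-preserving} if $\sigma(t)$ is conjugate to $t$ in $T$ for every $t\in T$. Inner automorphisms are class-preserving, and for simple groups there are no others.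

\begin{theorem}[Feit--Seitz {\cite[Theorem C]{FS}}]\label{thm:FS}
Every class-preserving automorphism of a finite non-abelian simple group is inner.
\end{theorem}

This result depends on the classification of finite simple groups. To apply it we need a simple section of $K$ that inherits the factorization $K=N\,C_K(g)$. The factor $N$ must survive as the whole section, so we take a quotient of $N$, by a normal subgroup of $K$ that is as large as possible.

\begin{proposition}\label{prop:core}
Let $K$ be a group with nilpotent residual $N\ne1$. If $K=N\,C_K(g)$ for all $g\in N$, then $K$ has a normal subgroup $D$ such that $K/D$ is a non-abelian simple group.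
\end{proposition}

\begin{proof}
Choose $L$ maximal among the normal subgroups of $K$ that are properly contained in $N$; this is possible since $N\ne1$. Put $X=K/L$ and $Y=N/L$. Then $Y\ne1$ is normal in $X$, and the only normal subgroups of $X$ contained in $Y$ are $1$ and $Y$. If $y=gL\in Y$ with $g\in N$, the image of $C_K(g)$ in $X$ centralizes $y$. So the hypothesis gives
\begin{equation}\label{eq:XY}
X=Y\,C_X(y)\qquad\text{for all }y\in Y.
\end{equation}

\emph{$Y$ is simple.} By \eqref{eq:XY} and Lemma~\ref{lem:fusion}, a normal subgroup of $Y$ is normal in $X$, so it is $1$ or $Y$.

\emph{$Y$ is not abelian.} Suppose it is. Then $y^X=y^Y=\{y\}$ for all $y\in Y$ by Lemma~\ref{lem:fusion}, that is, $Y\le Z(X)$. The quotient $X/Y\cong K/N$ is nilpotent, and a group that is nilpotent modulo a central subgroup is nilpotent. So $K/L$ is nilpotent, which forces $N\le L$, contrary to $L<N$.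

\emph{$Y$ is a quotient of $X$.} Let $x\in X$. By Lemma~\ref{lem:fusion}, conjugation by $x$ is a class-preserving automorphism of $Y$. By Theorem~\ref{thm:FS} it agrees on $Y$ with conjugation by some $y_0\in Y$, so $y_0^{-1}x$ lies in the centralizer $C_X(Y)$. Hence $X=Y\,C_X(Y)$. The subgroup $C_X(Y)$ is normal in $X$ because $Y$ is, and $Y\cap C_X(Y)=Z(Y)=1$. Therefore $X/C_X(Y)\cong Y$, and the preimage $D$ of $C_X(Y)$ in $K$ has the required property.
\end{proof}

\begin{remark}\label{rem:solv}
If $K$ is solvable, then $Y$ is solvable and simple, hence abelian, and the proof reaches a contradiction before Theorem~\ref{thm:FS} is used. So no solvable group satisfies the hypotheses of the proposition, and this is elementary. A non-abelian simple group $K$ does satisfy them, with $N=K$.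
\end{remark}

\begin{remark}
Nilpotency is used twice, in opposite directions: Lemma~\ref{lem:catch} needs normal maximal subgroups, and Proposition~\ref{prop:core} needs closure under central extensions. If $N$ is replaced by the commutator subgroup $K'$, the proposition fails for the dihedral group $K$ of order $8$, where $K'=Z(K)$. If $N$ is replaced by the smallest normal subgroup with solvable quotient, the lemma fails for $K=S_3$ and $|C|=2$.
\end{remark}

\section{Proof of the main theorem}\label{sec:proof}

\begin{proposition}\label{prop:step}
Let $Z<K\le G$. There is a subgroup $H$ with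
\[
Z\le H<K,\qquad \ell(H/Z)=\ell(K/Z)-1,\qquad d(H)>d(K).
\]
\end{proposition}

\begin{proof}
Let $N$ be the nilpotent residual of $K$.

\emph{Case 1: $N\,C_K(g)\ne K$ for some $g\in G$.} By Lemma~\ref{lem:catch} there is a normal subgroup $H$ of prime index in $K$ with $C_K(g)\le H$. It contains $Z$, because $Z\le C_K(g)$. Corollary~\ref{cor:drop}(i) gives $d(H)>d(K)$, and Lemma~\ref{lem:length}(a) gives $\ell(K/Z)=\ell(H/Z)+\ell(K/H)=\ell(H/Z)+1$.

\emph{Case 2: $N\,C_K(g)=K$ for all $g\in G$.} If $N=1$, then $K$ centralizes every element of $G$, so $K\le Z$, contrary to $Z<K$. Hence $N\ne1$, and Proposition~\ref{prop:core} gives $D\trianglelefteq K$ with $K/D$ non-abelian simple. The image of $Z$ in $K/D$ is central and $K/D$ has trivial center, so $Z\le D$.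

Let $m=\ell(K/D)$. A nontrivial cyclic subgroup of $K/D$ is proper, so $m\ge2$. Let $H/D$ be the next-to-last term of a chain of length $m$ in $K/D$. By Lemma~\ref{lem:length}(c), $H<K$ and $\ell(H/D)=m-1\ge1$. So $H/D$ is a nontrivial proper subgroup of a simple group, and it is not normal. Then $H$ is not normal in $K$, and $d(H)>d(K)$ by Corollary~\ref{cor:drop}(ii). Finally, Lemma~\ref{lem:length}(a), applied to the normal subgroup $D/Z$ of $H/Z$ and of $K/Z$, gives
\[
\ell(H/Z)=\ell(D/Z)+\ell(H/D)=\ell(D/Z)+\ell(K/D)-1=\ell(K/Z)-1 .\qedhere
\]
\end{proof}

In the chain of Section~\ref{sub:S5}, the step $A_4<A_5$ is Case~2 and the other four steps are Case~1.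

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Use induction on $|K|$. If $K=Z$, then $n=0$ and $d(Z)=1$. If $Z<K$, take $H$ as in Proposition~\ref{prop:step}. By induction there is a chain $Z=K_0<\dots<K_{n-1}=H$ with strictly decreasing degrees, starting at $1$. Append $K_n=K$.
\end{proof}

If $G$ is solvable, Remark~\ref{rem:solv} shows that Case~2 does not occur, so the proof does not use Theorem~\ref{thm:FS}.

The hypothesis $Z\le K$ only normalizes the statement. Without it, the central part of $K$ must be factored out, since all subgroups of $K\cap Z$ have degree $1$.

\begin{corollary}\label{cor:relative}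
For every subgroup $K$ of a finite group $G$,
\[
\bigl|\{d(H,G):H\le K\}\bigr|\ge\ell\bigl(K/(K\cap Z(G))\bigr)+1 .
\]
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:main} to $KZ$. It gives a chain $Z=K_0<\dots<K_n=KZ$ with distinct degrees, where $n=\ell(KZ/Z)$ and $KZ/Z\cong K/(K\cap Z)$. By Dedekind's law, $K_i=K_i\cap ZK=Z(K_i\cap K)$, so $d(K_i)=d(K_i\cap K)$ by Lemma~\ref{lem:mono}. Thus the subgroups $K_i\cap K$ of $K$ have $n+1$ distinct degrees.
\end{proof}

\section{When is the bound attained?}\label{sec:equality}

Equality in \eqref{eq:conj} means that every subgroup of $G$ has the degree of some term of the chain in Theorem~\ref{thm:main}. This can fail: in $S_5$ the subgroup generated by one of the $10$ transpositions has degree $\frac12(1+\frac1{10})=\frac{11}{20}$, which is not among the six values in Section~\ref{sub:S5}. By \eqref{eq:two}, equality is to be expected when $G$ has few class sizes.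

\subsection{Every possible length}

The value $\ell(G/Z(G))=1$ does not occur. A group of length $1$ has no nontrivial proper subgroup, so it has prime order, and if $G/Z(G)$ is cyclic, then $G$ is abelian and $G/Z(G)=1$. All other values occur with equality. The examples generalize $S_3$, including the coincidence of the degrees of its subgroups of orders $2$ and $3$.

\begin{proposition}\label{prop:sharp}
For every $n\ge0$ with $n\ne1$ there is a finite group $G$ with $\ell(G/Z(G))=n$ and $|\mathcal D(G)|=n+1$.
\end{proposition}

\begin{proof}
For $n=0$ take $G$ abelian. Let $n=k+1$ with $k\ge1$. By Dirichlet's theorem on primes in arithmetic progressions there is a prime $q\equiv1\pmod k$. The group $(\mathbb Z/q\mathbb Z)^\times$ is cyclic of order $q-1$, so it has an element of order $k$, and by Dirichlet's theorem again this element is the residue of a prime $p$. Thus $q\mid p^i-1$ if and only if $k\mid i$. Let $F=\mathbb F_{p^k}$, let $U$ be the subgroup of order $q$ of the cyclic group $F^\times$, and let $G$ be the group of maps $t\mapsto\zeta t+v$ of $F$ with $\zeta\in U$ and $v\in F$. The translations form an elementary abelian normal subgroup $V$ of order $p^k$ and index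 $q$, which we identify with the additive group of $F$. The maps with $v=0$ form a subgroup $C$ of order $q$.

\emph{Classes.} Conjugation by $t\mapsto\zeta t+w$ takes the translation by $v$ to the translation by $\zeta v$. So a nontrivial element of $V$ has class size $q$ and centralizer $V$. A map $t\mapsto\zeta t+w$ with $\zeta\ne1$ has the unique fixed point $a=w/(1-\zeta)$. The stabilizer of $a$ is the conjugate of $C$ by the translation by $a$; it has order $q$ and is generated by the map. An element commuting with the map fixes $a$, so the centralizer is this stabilizer, and the class size is $p^k$. In particular $Z(G)=1$, and $\ell(G)=k+1=n$ by Lemma~\ref{lem:length}(b), since $G$ is solvable of order $p^kq$.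

\emph{Subgroups.} Let $H\le G$ with $H\not\le V$. Then $HV=G$, and $W=H\cap V$ is normalized by $H$ and by the abelian group $V$, hence by $G$. So $W$ is invariant under multiplication by $U$. If $|W|=p^i$, the orbits of $U$ on $W\setminus\{0\}$ have size $q$, so $q\mid p^i-1$ and $i\in\{0,k\}$. If $i=k$, then $H=G$. If $i=0$, then $|H|=q$, and $H$ is generated by an element outside $V$, so it is a conjugate of $C$.

\emph{Degrees.} By \eqref{eq:two}, a subgroup of $V$ of order $p^i$ has degree
\[
\frac1{p^i}\Bigl(1+\frac{p^i-1}{q}\Bigr)=\frac1q\Bigl(1+\frac{q-1}{p^i}\Bigr).
\]
All $i$ with $0\le i\le k$ occur, and they give $k+1$ distinct values, the smallest being $d(V)$. A conjugate of $C$ has degree $\frac1q\bigl(1+\frac{q-1}{p^k}\bigr)=d(V)$, which is not a new value. Finally $d(G)<d(V)$ by Corollary~\ref{cor:drop}(i), with a nontrivial translation as witness. So $|\mathcal D(G)|=k+2=n+1$.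
\end{proof}

The irreducibility of $V$, that is, the choice of $p$ of order exactly $k$ modulo $q$, is what excludes subgroups strictly between $C$ and $G$. The case $k=1$, $q=2$, $p=3$ is $S_3$.

\subsection{One non-central class size}

\begin{proposition}\label{prop:ito}
If all non-central conjugacy classes of $G$ have the same size $m$, then $|\mathcal D(G)|=\ell(G/Z(G))+1$.
\end{proposition}

\begin{proof}
If $G$ is abelian, both sides equal $1$. Let $G$ be non-abelian, so $m>1$. Let $H\le G$ and $r=|HZ/Z|$. A fraction $1/r$ of the elements of $HZ$ is central, so Lemma~\ref{lem:mono} and \eqref{eq:two} give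
\[
d(H)=d(HZ)=\frac1r+\frac{r-1}{r}\cdot\frac1m=\frac1m+\frac1r\Bigl(1-\frac1m\Bigr).
\]
This is strictly decreasing in $r$, so $|\mathcal D(G)|$ is the number of distinct orders of subgroups of $G/Z$. By a theorem of It\^o \cite{Ito}, the hypothesis implies that $G=P\times A$ with $P$ a $p$-group for some prime $p$ and $A$ abelian. Hence $G/Z$ is a $p$-group, of order $p^n$ say, and $n=\ell(G/Z)$ by Lemma~\ref{lem:length}(b). A group of order $p^n$ has subgroups of each order $1,p,\dots,p^n$ and of no other order, so $|\mathcal D(G)|=n+1$.
\end{proof}

The hypothesis holds for every $p$-group with $|G'|=p$: the class of $g$ lies in the coset $G'g$ and its size is a power of $p$, hence $1$ or $p$. For the dihedral group $D_8$ of order $8$ we have $m=2$ and $r\in\{1,2,4\}$, so $\mathcal D(D_8)=\{1,\frac34,\frac58\}$.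

\subsection{Direct products}

In a direct product the degrees multiply while the lengths add. One strictly decreasing path through the array of products already accounts for the bound \eqref{eq:conj}, and a second path usually adds a value. For a non-abelian group $G$ we have $d(G,G)<1$, and we let $\delta(G)$ be the largest element of $\mathcal D(G)\setminus\{1\}$.

\begin{proposition}\label{prop:product}
Let $G=G_1\times G_2$ with $G_1$ and $G_2$ non-abelian. If $\delta(G_1)\ne\delta(G_2)$, then $|\mathcal D(G)|\ge\ell(G/Z(G))+2$. In particular, if $G$ is nilpotent and $|\mathcal D(G)|=\ell(G/Z(G))+1$, then $G$ has at most one non-abelian Sylow subgroup.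
\end{proposition}

\begin{proof}
Let $\mathcal D(G_1)=\{1=a_0>\dots>a_s\}$ and $\mathcal D(G_2)=\{1=b_0>\dots>b_t\}$. Then $s,t\ge1$, $a_1=\delta(G_1)$ and $b_1=\delta(G_2)$, and all these numbers are positive. Two elements of $G$ commute if and only if they commute in each coordinate, so $d(H_1\times H_2,G)=d(H_1,G_1)\,d(H_2,G_2)$ for $H_i\le G_i$. Hence $\mathcal D(G)$ contains all products $a_ib_j$, among them the $s+t+1$ numbers
\[
1>a_1>a_1b_1>a_1b_2>\dots>a_1b_t>a_2b_t>\dots>a_sb_t .
\]
It also contains $b_1=a_0b_1$, which satisfies $1>b_1>a_1b_1$. If $b_1\ne a_1$, then $b_1$ is not in the list, and $|\mathcal D(G)|\ge s+t+2$. Since $G/Z(G)\cong G_1/Z(G_1)\times G_2/Z(G_2)$, Theorem~\ref{thm:main} and Lemma~\ref{lem:length}(a) give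
\[
s+t\ge\ell\bigl(G_1/Z(G_1)\bigr)+\ell\bigl(G_2/Z(G_2)\bigr)=\ell\bigl(G/Z(G)\bigr).
\]

A nilpotent group is the direct product of its Sylow subgroups. If two of them are non-abelian, then $G=P\times Q$, where $P$ is a non-abelian Sylow $p$-subgroup and $Q$ is a non-abelian group of order prime to $p$. By the definition of the degree, $\delta(P)$ is a fraction whose denominator is a power of $p$, and $\delta(Q)$ is a fraction whose denominator is prime to $p$. A common value would have denominator $1$ in lowest terms, and there is no integer strictly between $0$ and $1$. So $\delta(P)\ne\delta(Q)$, and the first part shows that equality in \eqref{eq:conj} fails.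
\end{proof}

For example, $S_3$ and $D_8$ both attain the bound, but $\delta(S_3)=\frac23$ and $\delta(D_8)=\frac34$, so $S_3\times D_8$ does not.

\begin{thebibliography}{9}

\bibitem{Far}
Mohammad Farrokhi Derakhshandeh Ghouchan, \emph{Finite groups with five relative commutativity degrees}, arXiv:1912.04550 (2019).

\bibitem{FS}
W.~Feit, G.~M.~Seitz, \emph{On finite rational groups and related topics}, Illinois J. Math. 33 (1989), 103--131.

\bibitem{Ito}
It\^o, \emph{On finite groups with given conjugate types I}, Nagoya Math. J. 6 (1953).

\end{thebibliography}
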